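\title{Rescaling a closed one-form can change its twisted de Rham cohomology}

\begin{abstract}
Let $X$ be a smooth, proper, connected scheme over a perfect field $k$ of characteristic $p>0$, and let $\omega$ be a closed one-form on $X$. We answer negatively the question whether the dimension of the de Rham cohomology $H^m_{DR}(X,(\mathcal{O}_X,d+c\omega))$ is independent of the unit $c\in k^\times$. Over every such $k$ we construct a smooth projective surface with $H^1(X,\mathcal{O}_X)=0$ whose global one-forms are spanned by two forms $\omega,\eta$ with $d\omega=0$ and $d\eta=\omega\wedge\eta\neq0$. On this surface $H^1_{DR}$ has dimension one for $c=-1$ and vanishes for all other units $c$. The surface is the quotient of a complete intersection in $\mathbb{P}^7$ by the infinitesimal group scheme $\alpha_p\rtimes\mu_p$, which we handle through two explicit derivations. We also determine all triples (field, dimension, degree) for which independence of $c$ always holds.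
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is a perfect field of characteristic $p>0$, and $\Omega^\bullet_X$ stands for $\Omega^\bullet_{X/k}$. Let $X$ be a smooth, proper, connected scheme over $k$, of dimension $n$. The de Rham cohomology of an integrable connection $(E,\nabla)$ on $X$ is the hypercohomology of its de Rham complex,
\[
H^m_{DR}(X,(E,\nabla))=\mathbb{H}^m\bigl(X,(\Omega^\bullet_X\otimes E,\nabla)\bigr).
\]
This paper is about connections on the trivial line bundle. Such a connection has the form $d+\omega$, where $\omega=\nabla(1)$ is a global one-form, and it acts on differential forms by $d_\omega a=da+\omega\wedge a$. Since $d_\omega d_\omega a=d\omega\wedge a$, the connection is integrable exactly when $\omega$ is closed. For closed $\omega$ we put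
\[
h^m(X,\omega)=\dim_k H^m_{DR}(X,(\mathcal{O}_X,d+\omega))=\dim_k\mathbb{H}^m\bigl(X,(\Omega^\bullet_X,d_\omega)\bigr).
\]
The filtration of the de Rham complex by the subcomplexes $\Omega_X^{\ge i}$ gives a spectral sequence
\begin{equation}\label{eq:ss}
E_1^{i,j}=H^j(X,\Omega^i_X)\ \Longrightarrow\ H^{i+j}_{DR}(X,(\mathcal{O}_X,d+\omega)),
\end{equation}
whose first differential $E_1^{i,j}\to E_1^{i+1,j}$ is induced by $d_\omega$. Its terms are finite-dimensional, vanish unless $0\le i,j\le n$, and do not involve $\omega$. Hence the numbers $h^m(X,\omega)$ are finite, they vanish unless $0\le m\le 2n$, and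
\begin{equation}\label{eq:chi}
\sum_m(-1)^mh^m(X,\omega)=\chi(X):=\sum_{i,j}(-1)^{i+j}\dim_kH^j(X,\Omega^i_X)
\end{equation}
is the same for all closed $\omega$. The following question comes from the paper \cite{EO} of Esnault and Ogus; we consider it with no further hypothesis on $X$.

\medskip
\noindent\textbf{Question.} \emph{Let $\omega$ be a closed one-form on $X$ and let $m$ be an integer. Does $h^m(X,c\omega)$ take the same value for all $c\in k^\times$?}
\medskip

One might well guess that the answer is yes. The Euler characteristic \eqref{eq:chi} does not depend on $c$. Neither does $h^0(X,c\omega)$, which counts the global solutions of $df=-cf\omega$ (Lemma~\ref{lem:h0}); the value $c=0$ has to be excluded because constants are solutions for $c=0$ and, when $\omega\ne0$, for no other $c$. With duality, these two facts settle the case of curves. Moreover, if the term $d$ were absent, the scalar would be invisible: multiplication by $c^i$ on $\Omega^i_X$ is an isomorphism of complexes $(\Omega^\bullet_X,\omega\wedge)\cong(\Omega^\bullet_X,c\omega\wedge)$. So whenever $d$ acts by zero on the groups $H^j(X,\Omega^i_X)$,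 the page $E_2$ of \eqref{eq:ss} for $c\omega$ does not depend on $c$.

On the other hand, $d$ and $c\omega$ can cancel each other for special values of $c$. On $\mathbb{G}_m=\operatorname{Spec}k[z,z^{-1}]$ with $\omega=dz/z$ one has $d_{c\omega}(z^a)=(a+c)z^a\omega$, so the kernel of $d_{c\omega}$ on functions is nonzero for $c\in\mathbb{F}_p$ and zero otherwise. This scheme is not proper, and the issue is whether such a cancellation can survive on a proper one. It can, already for $H^1$ of a surface.

\begin{theorem}\label{thm:surface}
Let $k$ be a perfect field of characteristic $p>0$. There is a smooth, projective, geometrically connected surface $X$ over $k$ with $H^1(X,\mathcal{O}_X)=0$ and $H^0(X,\Omega^1_X)=k\omega\oplus k\eta$, where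
\[
d\omega=0,\qquad d\eta=\omega\wedge\eta\ne0 .
\]
Consequently, for $c\in k^\times$ one has $h^1(X,c\omega)=1$ if $c=-1$, and $h^1(X,c\omega)=0$ if $c\neq-1$.
\end{theorem}

If $k\ne\mathbb{F}_2$, then $k$ has a unit different from $-1$. So the answer to the Question is no in every characteristic and over every perfect field other than $\mathbb{F}_2$; over $\mathbb{F}_2$ the only unit is $1$ and there is nothing to compare. The second result, a complement to the first, lists the cases in which the answer is yes for all $X$ and $\omega$.

\begin{theorem}\label{thm:class}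
Let $k$ be a perfect field of characteristic $p>0$, let $n\ge0$ and $m\in\mathbb{Z}$. The assertion
\begin{quote}
$h^m(X,c\omega)$ is constant in $c\in k^\times$ for all smooth, proper, connected $X$ over $k$ of dimension $n$ and all closed one-forms $\omega$ on $X$
\end{quote}
holds if and only if one of the following holds: \textup{(i)} $k=\mathbb{F}_2$; \textup{(ii)} $n\le1$; \textup{(iii)} $m\le0$ or $m\ge2n$; \textup{(iv)} $k=\mathbb{F}_3$ and $m=n$.
\end{theorem}

Section~\ref{sec:model} computes $h^0$ and $h^1$, exhibits the relation $d\eta=\omega\wedge\eta$ on the affine group of the line, and explains how characteristic $p$ allows one to transplant it to a projective variety. The surface is built in Sections~\ref{sec:quotient}--\ref{sec:surface} by a Godeaux--Serre construction, and its cohomology is computed in Section~\ref{sec:cohomology}. Sections~\ref{sec:duality} and~\ref{sec:class} prove Theorem~\ref{thm:class}.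

\section{Low degrees and the affine group of the line}\label{sec:model}

\subsection{Degrees zero and one}

In this subsection $X$ is smooth, proper and connected over $k$, and $\omega$ is a closed one-form on $X$.

\begin{lemma}\label{lem:h0}
The ring $K=H^0(X,\mathcal{O}_X)$ is a finite field extension of $k$, and $h^0(X,\omega)$ equals $[K:k]$ if $\omega=0$ and $0$ if $\omega\neq0$. In particular $h^0(X,c\omega)$ does not depend on $c\in k^\times$.
\end{lemma}

\begin{proof}
The scheme $X$ is regular and connected, hence integral, so $K$ is a domain of finite dimension over $k$, that is, a field. The group $H^0_{DR}$ consists of the $f\in K$ with $df+f\omega=0$. As $k$ is perfect, the minimal polynomial $g$ of $f\in K$ has $g'(f)\ne0$, and $0=d(g(f))=g'(f)\,df$ gives $df=0$. The condition is therefore $f\omega=0$, where $f$ is zero or a unit.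
\end{proof}

\begin{lemma}\label{lem:h1}
Suppose that $H^0(X,\mathcal{O}_X)=k$, $H^1(X,\mathcal{O}_X)=0$ and $\omega\ne0$. Then
\[
h^1(X,\omega)=\dim_k\ker\bigl(d_\omega\colon H^0(X,\Omega^1_X)\to H^0(X,\Omega^2_X)\bigr)-1 .
\]
\end{lemma}

\begin{proof}
Take hypercohomology of the exact sequence of complexes $0\to\Omega^{\ge1}_X\to(\Omega^\bullet_X,d_\omega)\to\mathcal{O}_X\to0$. The complex $\Omega_X^{\ge1}$ starts in degree $1$, so its $\mathbb{H}^1$ is the kernel in the statement, and we get an exact sequence
\[
H^0(X,\mathcal{O}_X)\to\ker d_\omega\to H^1_{DR}(X,(\mathcal{O}_X,d+\omega))\to H^1(X,\mathcal{O}_X)=0 .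
\]
The first map sends $1$ to $\pm d_\omega(1)=\pm\omega\neq0$, so it is injective with one-dimensional image.
\end{proof}

The lemma tells us what to look for. If all global one-forms on $X$ are closed, the kernel of $d_{c\omega}$ is $\{a:\omega\wedge a=0\}$ for every unit $c$. So a counterexample of this kind needs a global one-form $\eta$ that is not closed, and the smallest possibility is $H^0(X,\Omega^1_X)=k\omega\oplus k\eta$. Then
\[
d_{c\omega}(\lambda\omega+\mu\eta)=\mu\,(d\eta+c\,\omega\wedge\eta)\qquad(\lambda,\mu\in k),
\]
and the kernel jumps at $c$ exactly when $d\eta=-c\,\omega\wedge\eta$. After rescaling $\omega$ we may ask for the jump to occur at $c=-1$.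

\begin{corollary}\label{cor:reduction}
The last sentence of Theorem~\ref{thm:surface} follows from the preceding ones.
\end{corollary}

\begin{proof}
If $d\eta=\omega\wedge\eta\ne0$, then $d_{c\omega}(\lambda\omega+\mu\eta)=\mu(1+c)\,\omega\wedge\eta$. The kernel has dimension $2$ for $c=-1$ and dimension $1$ otherwise. Apply Lemma~\ref{lem:h1} to $c\omega\neq0$; its hypothesis $H^0(X,\mathcal{O}_X)=k$ holds because $X$ is smooth, proper and geometrically connected.
\end{proof}

\subsection{The model}

The relations $d\omega=0$, $d\eta=\omega\wedge\eta$ hold for the invariant forms on the group of affine maps $z\mapsto\alpha z+\beta$ of the line. As a variety this group is $\mathbb{G}_m\times\mathbb{A}^1$ with coordinates $(\alpha,\beta)$, and composition is $(\alpha',\beta')\cdot(u,v)=(\alpha'u,\beta'+\alpha'v)$. We record the computation in a form that will be reused.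

\begin{lemma}\label{lem:glue}
Let $T$ be a $k$-scheme. For a unit $\alpha$ and a function $\beta$ on $T$ put $\omega=d\alpha/\alpha$ and $\eta=d\beta-\beta\omega$.
\begin{enumerate}
\item[(a)] One has $d\omega=0$, $d\eta=\omega\wedge\eta$, and $d\alpha=\alpha\omega$, $d\beta=\eta+\beta\omega$.
\item[(b)] Let $(\alpha',\beta')$ be a second such pair, with forms $\omega',\eta'$. If $\alpha=\alpha'u$ and $\beta=\beta'+\alpha'v$ for functions $u,v$ with $du=dv=0$, then $\omega=\omega'$ and $\eta=\eta'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $d\omega=-\alpha^{-2}d\alpha\wedge d\alpha=0$ and $d\eta=-d\beta\wedge\omega=\omega\wedge d\beta=\omega\wedge(\eta+\beta\omega)=\omega\wedge\eta$.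
(b) From $d\alpha=u\,d\alpha'$ we get $\omega=\omega'$. Next, $d\beta-d\beta'=v\,d\alpha'=v\alpha'\omega=(\beta-\beta')\omega$, which says $\eta=\eta'$.
\end{proof}

\begin{example}\label{ex:affine}
Let $T$ be the affine group itself. Part (b) with $u,v\in k$ says that $\omega$ and $\eta$ are invariant under right translations, and $\omega\wedge\eta=\alpha^{-1}d\alpha\wedge d\beta$ vanishes nowhere. The invariant forms $1,\omega,\eta,\omega\wedge\eta$ span a subcomplex of $(\Omega^\bullet_T,d_{c\omega})$,
\[
k\longrightarrow k\omega\oplus k\eta\longrightarrow k\,\omega\wedge\eta,\qquad 1\mapsto c\omega,\quad\omega\mapsto0,\quad\eta\mapsto(1+c)\,\omega\wedge\eta .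
\]
It is exact for $c\ne0,-1$. For $c=-1$ it has cohomology $k\eta$ in degree $1$ and $k\,\omega\wedge\eta$ in degree $2$. The reason is visible in the definition: $\eta=d_{-\omega}\beta$ has a primitive for the connection $d-\omega$, so it is a cocycle, but the primitive $\beta$ is not invariant.
\end{example}

\subsection{From the model to a projective variety}\label{sub:plan}

We want a projective variety whose global functions and global one-forms are exactly the first two terms of this small complex. In characteristic $p$ the hypothesis $du=dv=0$ of Lemma~\ref{lem:glue}(b) holds for all $p$-th powers, not only for constants. So suppose that a variety $X$ is covered by open sets, each carrying a pair $(\alpha,\beta)$, and that on overlaps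
\[
\alpha=\alpha'u^p,\qquad\beta=\beta'+\alpha'v^p
\]
for functions $u,v$. Then the local forms glue to global forms $\omega,\eta$ with the desired relations.

To find such an $X$, and to control its cohomology, adjoin $p$-th roots $A$ of $\alpha$ and $B$ of $\beta$ on each open set and glue by $A=A'u$, $B=B'+A'v$. The result is a finite flat cover $Y\to X$ of degree $p^2$. The $\mathcal{O}_X$-linear derivations of $\mathcal{O}_Y$ determined by
\[
xA=A,\quad xB=B,\qquad yA=0,\quad yB=1
\]
are compatible with the gluing, since $x(A'u)=A'u$, $x(B'+A'v)=B'+A'v$, $y(A'u)=0$ and $y(B'+A'v)=1$ when $x,y$ are defined through $A',B'$. They are the infinitesimal generators of the substitutions $(A,B)\mapsto(aA,aB+b)$ with $a^p=1$, $b^p=0$, which fix $\alpha$ and $\beta$; these substitutions form the group scheme $\alpha_p\rtimes\mu_p$, the kernel of Frobenius on the affine group. We shall not use the language of group schemes in the proofs.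

The construction runs this picture backwards. We start from a projective space $P$ with two derivations $x,y$, define a quotient $Q$ by taking their common kernel, and find the functions $A,B$ on a large open set $P^\circ$. Then we cut the quotient by hypersurfaces down to a surface $X$ that lies in the image of $P^\circ$. Its preimage $Y$ is a complete intersection in $P$ and so has very little cohomology; this forces $H^1(X,\mathcal{O}_X)$ to vanish and leaves no room for one-forms other than $\omega$ and $\eta$.

\section{A quotient of $\mathbb{P}^7$ by two derivations}\label{sec:quotient}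

\subsection{Conventions}\label{sub:conv}

For a $k$-scheme $T$ of finite type let $T'$ be its base change along the Frobenius automorphism of $k$, and $F\colon T\to T'$ the relative Frobenius morphism. On an affine piece $\operatorname{Spec}R$ it is given by $R\otimes_{k,\mathrm{Frob}}k\to R$, $f\otimes\lambda\mapsto\lambda f^p$. It is a finite $k$-morphism and a homeomorphism, and every $k$-derivation of $\mathcal{O}_T$ is $\mathcal{O}_{T'}$-linear, because it kills $p$-th powers. For $T=\mathbb{P}^N$ one has $T'=\mathbb{P}^N$, the map $F$ raises the coordinates to the $p$-th power, and $F^*\mathcal{O}(1)=\mathcal{O}(p)$.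

The fiber of a coherent sheaf $\mathcal{F}$ at a point $q$ is denoted $\mathcal{F}(q)$. Since $k$ is perfect, at a closed point $q$ of $T$ the map $f\mapsto df$ identifies $\mathfrak{m}_q/\mathfrak{m}_q^2$ with $\Omega^1_T(q)$. We shall use the following remark twice.

\begin{lemma}\label{lem:regular}
Let $(\mathcal{R},\mathfrak{n})$ be a regular local ring of dimension $\delta$ and let $f_1,\dots,f_l\in\mathfrak{n}$. If $\mathcal{R}/(f_1,\dots,f_l)$ has dimension $\delta-l$, then it is regular if and only if the classes of $f_1,\dots,f_l$ in $\mathfrak{n}/\mathfrak{n}^2$ are linearly independent.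
\end{lemma}

\begin{proof}
The cotangent space of the quotient is $\mathfrak{n}/\mathfrak{n}^2$ modulo the span of these classes. It has dimension $\delta-l$ exactly when the span has dimension $l$.
\end{proof}

\subsection{The derivations and the quotient}

Let $S=k[s_1,\dots,s_4,t_1,\dots,t_4]$ and $P=\operatorname{Proj}S=\mathbb{P}^7$. We view a point of $P$ as a nonzero $2\times4$ matrix with rows $s$ and $t$, up to scalars. The affine group acts by the row operations $s\mapsto as+bt$, $t\mapsto t$, and the infinitesimal generators are
\[
x=\sum_{i=1}^4s_i\frac{\partial}{\partial s_i},\qquad y=\sum_{i=1}^4t_i\frac{\partial}{\partial s_i}.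
\]
They satisfy
\begin{equation}\label{eq:rel}
yx-xy=y,\qquad x^p=x,\qquad y^p=0 .
\end{equation}
Indeed, commutators and $p$-th powers of derivations are derivations in characteristic $p$ (for the latter, expand $x^p(fg)$ by the Leibniz rule), so it suffices to test on generators. All terms kill $t_i$, and on $s_i$ we have $yxs_i-xys_i=t_i-0=ys_i$, $x^ps_i=s_i$, and $y^ps_i=y^{p-1}t_i=0$. Both derivations preserve degrees, so they act on the degree zero parts of the localizations of $S$, that is, on the sheaf $\mathcal{O}_P$, and \eqref{eq:rel} continues to hold there. We write $(\ )^{x,y}$ for $\ker x\cap\ker y$.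

The subsheaf $(F_*\mathcal{O}_P)^{x,y}$ of $F_*\mathcal{O}_P$ is the kernel of an $\mathcal{O}_{P'}$-linear map of coherent sheaves, so it is a coherent $\mathcal{O}_{P'}$-algebra. Let $Q$ be its relative spectrum; then $F$ factors as
\[
P\xrightarrow{\ \pi\ }Q\longrightarrow P' .
\]
The map $Q\to P'$ is finite by construction, and $\pi$ is finite because $F$ is. Moreover $\pi$ is dominant, since $\mathcal{O}_Q\to\pi_*\mathcal{O}_P$ is injective, hence surjective; and it is injective because $F$ is. So $\pi$ is a homeomorphism, $Q$ is integral of dimension $7$, and $\mathcal{O}_Q(\pi(D))=\mathcal{O}_P(D)^{x,y}$ for every open $D\subset P$. Kernels of linear maps commute with extension of the ground field, hence so does the formation of $Q$. The pullback of $\mathcal{O}_{P'}(1)$ under the finite map $Q\to P'$ is ample. We fix $r\ge1$ such that its $r$-th power $L$ is very ample. Then $Q$ is projective and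
\begin{equation}\label{eq:L}
\pi^*L=F^*\mathcal{O}_{P'}(r)=\mathcal{O}_P(pr).
\end{equation}
This is the reason for presenting $Q$ over $P'$: projectivity and a line bundle with known pullback come for free.

Functions $A,B$ as in \S\ref{sub:plan} require $x$ and $y$ to be independent tangent vectors. This fails at matrices of rank one: $y$ vanishes where $t=0$, and $x-\lambda y$ vanishes where $s=\lambda t$. So let $\Delta_{ij}=s_it_j-s_jt_i$, and let $P^\circ\subset P$ be the open set of matrices of rank two, where some $\Delta_{ij}$ is nonzero. Its complement is the image of the Segre embedding of $\mathbb{P}^1\times\mathbb{P}^3$. Put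
\[
Q^\circ=\pi(P^\circ),\qquad Z=Q\setminus Q^\circ,\qquad\dim Z=4 .
\]
For an ordered pair $i\ne j$ let $D_{ij}\subset P^\circ$ be the affine open set where $\Delta_{ij}t_j\ne0$. These sets cover $P^\circ$: if $\Delta_{ij}\ne0$ at a point, then $t_j\neq0$ or $t_i\ne0$ there, and $\Delta_{ji}=-\Delta_{ij}$. The image $V_{ij}=\pi(D_{ij})$ is the preimage in $Q$ of the complement of a hypersurface in $P'$, so it is affine. On $D_{ij}$ put
\[
A=\Delta_{ij}/t_j^2,\qquad B=s_j/t_j .
\]
The function $A$ is a unit. From $x\Delta_{ij}=\Delta_{ij}$, $y\Delta_{ij}=t_it_j-t_jt_i=0$ and $xt_j=yt_j=0$ we obtain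
\begin{equation}\label{eq:AB}
xA=A,\qquad yA=0,\qquad xB=B,\qquad yB=1 .
\end{equation}
We call $(D,V,A,B)=(D_{ij},V_{ij},A,B)$ a \emph{chart}, and we put $R=\mathcal{O}(D)$, $R_0=\mathcal{O}(V)=R^{x,y}$, and $\alpha=A^p$, $\beta=B^p$, which lie in $R_0$.

\subsection{Local structure}

So far $Q$ is defined by a kernel and we know nothing about its singularities. The next statement describes $R$ over $R_0$ completely.

\begin{proposition}\label{prop:local}
In each chart $R$ is a free $R_0$-module with basis $A^aB^b$, $0\le a,b<p$. Equivalently,
\begin{equation}\label{eq:pres}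
R=R_0[A,B]/(A^p-\alpha,\ B^p-\beta).
\end{equation}
\end{proposition}

\begin{proof}
We treat the nilpotent operator $y$ first, by a Taylor expansion in $B$, and then the semisimple operator $x$, by decomposing into eigenspaces.

Let $R^y=\ker y$, and for $f\in R$ put $\rho(f)=\sum_{b=0}^{p-1}\frac{(-B)^b}{b!}\,y^bf$. (For $p=2$ this is $f-B\,yf$, and what follows amounts to $f=(f-B\,yf)+B\,yf$ with $f-B\,yf$ and $yf$ in $R^y$.) Since $yB=1$,
\[
y\rho(f)=\sum_{b=0}^{p-1}\frac{(-B)^b}{b!}\,y^{b+1}f-\sum_{b=1}^{p-1}\frac{(-B)^{b-1}}{(b-1)!}\,y^bf=\frac{(-B)^{p-1}}{(p-1)!}\,y^pf=0 .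
\]
Since $y^l=0$ for $l\ge p$, collecting terms by the power of $y$ gives
\[
\sum_{b=0}^{p-1}\frac{B^b}{b!}\,\rho(y^bf)=\sum_{l=0}^{p-1}\ \sum_{b+b'=l}\frac{B^b(-B)^{b'}}{b!\,b'!}\,y^lf=\sum_{l=0}^{p-1}\frac{(B-B)^l}{l!}\,y^lf=f .
\]
Thus $R=\sum_{b<p}R^yB^b$. The sum is direct: if $\sum_{b\le l}f_bB^b=0$ with $f_b\in R^y$ and $l<p$, then applying $y^l$ gives $l!\,f_l=0$, so $f_l=0$, and we descend on $l$.

If $yf=0$, then $yxf=xyf+yf=0$, so $x$ preserves $R^y$. As $x$ is annihilated by $T^p-T=\prod_{a\in\mathbb{F}_p}(T-a)$, the ring $R^y$ is the direct sum of the eigenspaces of $x$ with eigenvalues $a=0,\dots,p-1$. The eigenspace for $0$ is $R_0$. By \eqref{eq:AB}, multiplication by the unit $A^a$ preserves $R^y$ and shifts eigenvalues by $a$, so the eigenspace for $a$ is $A^aR_0$. This proves the first assertion. The natural map from the right side of \eqref{eq:pres} to $R$ sends the basis of monomials to this basis.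
\end{proof}

\begin{proposition}\label{prop:smooth}
The map $P^\circ\to Q^\circ$ is finite and faithfully flat of degree $p^2$, and $Q^\circ$ is smooth of dimension $7$. In each chart, $d\alpha$ and $d\beta$ are linearly independent in $\Omega^1_{Q^\circ}(q)$ for every $q\in V$.
\end{proposition}

\begin{proof}
The first assertion follows from Proposition~\ref{prop:local}. For the others we may extend the ground field and assume that $k$ is algebraically closed. If the target of a flat local homomorphism of noetherian local rings is regular, then so is the source \cite[Theorem~23.7]{Mat}. Since $P^\circ$ is regular, $Q^\circ$ is regular, hence smooth.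

The locus where $d\alpha,d\beta$ are dependent is closed in $V$, so it suffices to treat a closed point $q$. The idea is that the equations in \eqref{eq:pres} have no linear term in $A$ and $B$, so the smoothness of $D$ must come from $\alpha$ and $\beta$. Let $a_0,b_0\in k$ be the values of $A,B$ at the point of $D$ above $q$, and let $\mathcal{R}$ be the localization of the polynomial ring $\mathcal{O}_{V,q}[A,B]$ at $\mathfrak{n}=(\mathfrak{m}_q,A-a_0,B-b_0)$. It is regular of dimension $9$. By \eqref{eq:pres}, the local ring of $D$ at the point above $q$, which is regular of dimension $7$, is the quotient of $\mathcal{R}$ by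
\[
A^p-\alpha=(A-a_0)^p-(\alpha-a_0^p),\qquad B^p-\beta=(B-b_0)^p-(\beta-b_0^p).
\]
By Lemma~\ref{lem:regular} these two elements are independent in $\mathfrak{n}/\mathfrak{n}^2$. As $p\ge2$, their classes are those of $-(\alpha-a_0^p)$ and $-(\beta-b_0^p)$, which come from $\mathfrak{m}_q/\mathfrak{m}_q^2$. So $\alpha-a_0^p$ and $\beta-b_0^p$ are independent in $\mathfrak{m}_q/\mathfrak{m}_q^2=\Omega^1_{Q^\circ}(q)$, where they correspond to $d\alpha$ and $d\beta$.
\end{proof}

\section{The forms $\omega$ and $\eta$}\label{sec:forms}

The functions $\alpha,\beta$ are $p$-th powers on $P^\circ$ but not on $Q^\circ$. Their differentials are therefore nonzero on $Q^\circ$ and die on $P^\circ$; part (c) below says that nothing else dies.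

\begin{proposition}\label{prop:forms}
There are one-forms $\omega,\eta$ on $Q^\circ$ with $\omega=d\alpha/\alpha$ and $\eta=d\beta-\beta\omega$ in each chart. They have the following properties.
\begin{enumerate}
\item[(a)] $d\omega=0$ and $d\eta=\omega\wedge\eta$.
\item[(b)] $\omega$ and $\eta$ are linearly independent in $\Omega^1_{Q^\circ}(q)$ for every $q\in Q^\circ$.
\item[(c)] For every closed subscheme $Y\subset P^\circ$ the sequence
\[
0\to\mathcal{O}_Y\,\omega\oplus\mathcal{O}_Y\,\eta\to(\pi^*\Omega^1_{Q^\circ})|_Y\to\Omega^1_P|_Y
\]
is exact.
\end{enumerate}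
\end{proposition}

\begin{proof}
Let $(D,V,A,B)$ and $(D',V',A',B')$ be two charts. On $D\cap D'$ put $u=A/A'$ and $v=(B-B')/A'$. By \eqref{eq:AB}, numerator and denominator of each fraction are eigenvectors of $x$ with eigenvalue $1$, so $xu=xv=0$; and $y$ kills $A$, $A'$ and $B-B'$, so $yu=yv=0$. Hence $u,v$ are functions on $V\cap V'$. Raising $A=A'u$ and $B=B'+A'v$ to the $p$-th power gives $\alpha=\alpha'u^p$ and $\beta=\beta'+\alpha'v^p$, and $d(u^p)=d(v^p)=0$ in $\Omega^1_{Q^\circ}$. Lemma~\ref{lem:glue} yields the gluing and (a). It also shows that $(\omega,\eta)$ and $(d\alpha,d\beta)$ differ by an invertible matrix over $R_0$, so (b) follows from Proposition~\ref{prop:smooth}.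

For (c) we work in a chart. In the polynomial ring $R_0[A,B]$ the differentials of $A^p-\alpha$ and $B^p-\beta$ are $-d\alpha$ and $-d\beta$, so \eqref{eq:pres} gives
\[
\Omega^1_R=M\oplus R\,dA\oplus R\,dB,\qquad M=(R\otimes_{R_0}\Omega^1_{R_0})/(R\,d\alpha+R\,d\beta).
\]
By (b), $\omega$ and $\eta$ are independent in every fiber of the locally free module $R\otimes_{R_0}\Omega^1_{R_0}$. So they freely generate a submodule with projective quotient $M$, and $R\otimes_{R_0}\Omega^1_{R_0}\cong R\omega\oplus R\eta\oplus M$. In these terms the map to $\Omega^1_R$ is the projection onto $M$ followed by the inclusion of $M$ as a direct summand. This description survives tensoring with $\mathcal{O}_Y$.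
\end{proof}

\section{Cutting down to a surface}\label{sec:surface}

The variety $Q^\circ$ carries the right forms but is not proper, while $Q$ is proper but uncontrolled along $Z$. We cut $Q$ by five hypersurfaces. The intersection is expected to have dimension $7-5=2$ and to miss $Z$, because $4-5<0$. This explains the number of columns: with $2\times l$ matrices the rank one locus has codimension $l-1$ in $\mathbb{P}^{2l-1}$, and a surface in general position avoids it when $l-1>2$. Dimension at least $2$ is needed both for $\omega\wedge\eta\ne0$ and for the vanishing of $H^1$ on a complete intersection.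

If a section $f$ of a line bundle on $Q^\circ$ vanishes at $q$, a local trivialization turns it into a function, and $df\in\Omega^1_{Q^\circ}(q)$ is well defined up to a nonzero scalar.

\begin{proposition}\label{prop:bertini}
There are integers $r_l\ge1$ and sections $f_l\in H^0(Q,L^{r_l})$, $1\le l\le5$, whose common zero scheme $X\subset Q$ has the following properties.
\begin{enumerate}
\item[(a)] $X$ is nonempty, contained in $Q^\circ$, and smooth of pure dimension $2$.
\item[(b)] $df_1,\dots,df_5$ are linearly independent in $\Omega^1_{Q^\circ}(q)$ for every $q\in X$.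
\item[(c)] $(\omega\wedge\eta)|_X\neq0$ in $H^0(X,\Omega^2_X)$.
\end{enumerate}
\end{proposition}

Embed $Q$ in $\mathbb{P}^N$ by $L$. Over an infinite field a dimension count shows that general hyperplanes work. Over a finite field a dense open set of hyperplanes may have no rational point, and one uses hypersurfaces of higher degree instead.

\begin{proof}[Proof for infinite $k$, with all $r_l=1$]
Assume first that $k$ is algebraically closed. Let $\mathcal{S}$ be the affine space, of dimension $5N+5$, of $5$-tuples $\mathbf{f}=(f_1,\dots,f_5)$ of linear forms on $\mathbb{P}^N$. Let $I\subset Q^\circ\times\mathcal{S}$ be the set of $(q,\mathbf{f})$ such that all $f_l$ vanish at $q$. It is a vector bundle of rank $5N$ over the irreducible variety $Q^\circ$, hence irreducible of dimension $5N+7$. For a closed point $q\in Q^\circ$ the linear forms vanishing at $q$ surject onto the cotangent space of $\mathbb{P}^N$ at $q$, hence onto the $7$-dimensional space $\Omega^1_{Q^\circ}(q)$. So the fiber $I_q$ maps linearly onto $\Omega^1_{Q^\circ}(q)^5$, which we view as the space of $5\times7$ matrices. We consider three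 subsets.

\emph{Singular points.} Let $I_{\mathrm{sing}}\subset I$ be the closed subset where $df_1,\dots,df_5$ are dependent. The $5\times7$ matrices of rank at most $4$ form a set of dimension at most $4+28=35-3$: choose a relation among the rows in $\mathbb{P}^4$, then four of the rows freely. So $I_{\mathrm{sing}}$ has codimension at least $3$ in each fiber $I_q$, and $\dim I_{\mathrm{sing}}\le7+5N-3<\dim\mathcal{S}$.

\emph{Points of $Z$.} The set $I_Z$ of $(z,\mathbf{f})\in Z\times\mathcal{S}$ with all $f_l$ vanishing at $z$ has dimension $4+5N<\dim\mathcal{S}$.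

\emph{Good points.} Let $I^\circ\subset I$ be the open subset where $\omega,\eta,df_1,\dots,df_5$ form a basis of $\Omega^1_{Q^\circ}(q)$. It is nonempty by Proposition~\ref{prop:forms}(b) and the surjectivity above, hence dense in $I$. Five linear forms always have a common zero on the projective variety $Q$ of dimension $7$, so the images of $I$ and $I_Z$ cover $\mathcal{S}$. Since the image of $I_Z$ is not dense, $I\to\mathcal{S}$ is dominant, and so is $I^\circ\to\mathcal{S}$. Its image is constructible and therefore contains a dense open set.

Hence there is a dense open $\mathcal{S}^\circ\subset\mathcal{S}$ contained in the image of $I^\circ$ and disjoint from the images of $I_{\mathrm{sing}}$ and $I_Z$. For a closed point $\mathbf{f}\in\mathcal{S}^\circ$ the scheme $X$ is nonempty and misses $Z$. Condition (b) holds at closed points, hence everywhere, and the Jacobian criterion gives smoothness of pure dimension $2$. At a point $q$ with $(q,\mathbf{f})\in I^\circ$ the forms $\omega,\eta$ give a basis of $\Omega^1_X(q)=\Omega^1_{Q^\circ}(q)/\langle df_1,\dots,df_5\rangle$, which proves (c).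

For $k$ infinite, apply this over an algebraic closure $\bar k$. The $k$-rational points are dense in the affine space $\mathcal{S}$ over $\bar k$, so $\mathbf{f}$ can be chosen with coefficients in $k$, and (a)--(c) can be tested after extending $k$ to $\bar k$.
\end{proof}

\begin{proof}[Proof for finite $k$]
All objects constructed so far, including $L$, may be obtained by base change from $\mathbb{F}_p$, and (a)--(c) are stable under extension of the ground field. So let $k=\mathbb{F}_p$. We use Poonen's Bertini theorem with Taylor conditions \cite[Theorem~1.2]{Poo} in the following form. Let $T\subset\mathbb{P}^N$ be a locally closed subscheme, $\Sigma\subset\mathbb{P}^N$ a finite subscheme such that $T\setminus\Sigma$ is smooth of pure dimension $\delta\geq0$, and $\mathcal{T}\subset H^0(\Sigma,\mathcal{O}_\Sigma)$ a nonempty subset. A homogeneous polynomial $f$ defines a function $f|_\Sigma$, after division by a power of a coordinate that is invertible on the given connected component of $\Sigma$. Then the homogeneous $f$ such that $f|_\Sigma\in\mathcal{T}$ and $(T\setminus\Sigma)\cap\{f=0\}$ is smooth of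 pure dimension $\delta-1$ or empty have positive density. In particular such $f$ exist in positive degree.

Let $q\in Q^\circ$ be the image of the matrix with rows $(1,0,0,0)$ and $(0,1,0,0)$, a rational point. The condition at $q$ will guarantee (c), and conditions at points of $Z$ will make $X$ miss $Z$. Put $U_0=Q^\circ$ and $Z_0=Z$. For $l=1,\dots,5$ we choose $f_l$ and put $U_l=U_{l-1}\cap\{f_l=0\}$ and $Z_l=Z_{l-1}\cap\{f_l=0\}$, in such a way that
\begin{quote}
$U_l$ is smooth of pure dimension $7-l$ and contains $q$, the forms $\omega,\eta$ are independent in $\Omega^1_{U_l}(q)$, and $\dim Z_l\le4-l$.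
\end{quote}
This holds for $l=0$. Suppose it holds for $l-1$. Apply the theorem to $T=U_{l-1}$, with $\Sigma$ the union of $\operatorname{Spec}\mathcal{O}_{\mathbb{P}^N,q}/\mathfrak{m}_q^2$ and of one closed point on each irreducible component of $Z_{l-1}$; then $T\setminus\Sigma=U_{l-1}\setminus\{q\}$. Let $\mathcal{T}$ consist of the functions that are nonzero at the chosen points of $Z_{l-1}$, vanish at $q$, and have a class in $\Omega^1_{U_{l-1}}(q)$ outside the span of $\omega,\eta$. This set is nonempty, because the cotangent space of $\mathbb{P}^N$ at $q$ surjects onto $\Omega^1_{U_{l-1}}(q)$, which has dimension $8-l\ge3$. Let $f_l$ be a polynomial of degree $r_l\ge1$ given by the theorem. Then $U_l$ is smooth of pure dimension $7-l$ away from $q$ by the theorem, and at $q$ because $df_l\ne0$ in $\Omega^1_{U_{l-1}}(q)$. The forms $\omega,\eta$ remain independent in $\Omega^1_{U_l}(q)=\Omega^1_{U_{l-1}}(q)/\langle df_l\rangle$. Finally $f_l$ vanishes identically on no component of $Z_{l-1}$, so the dimension drops.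

At the end $Z_5=\emptyset$, so $X=U_5$, and (a) and (c) hold. At a closed point of $X$ the local ring of $X$ is regular of dimension $2$ and is the quotient by $f_1,\dots,f_5$ of a regular local ring of dimension $7$; Lemma~\ref{lem:regular} gives (b) at closed points, hence everywhere.
\end{proof}

From now on $X$ is as in Proposition~\ref{prop:bertini}. It is a smooth projective surface. Let
\[
Y=X\times_QP\subset P^\circ,\qquad\pi_Y\colon Y\to X .
\]
By \eqref{eq:L}, $Y$ is the closed subscheme of $\mathbb{P}^7$ defined by the five forms $g_l=\pi^*f_l$ of degrees $e_l=prr_l>0$. It is homeomorphic to $X$, so it has dimension $2$ and is a complete intersection.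

\begin{lemma}\label{lem:ci}
One has $H^0(Y,\mathcal{O}_Y)=k$, $H^0(Y,\mathcal{O}_Y(j))=0$ for $j<0$, and $H^1(Y,\mathcal{O}_Y(j))=0$ for all $j\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
This is \cite{Har}; we recall the argument. Let $Y_l\subset P$ be defined by $g_1,\dots,g_l$. Each component of $Y_l$ has dimension at least $7-l$, and a component of larger dimension would force $\dim Y>2$. So $g_1,\dots,g_5$ form locally a regular sequence on the Cohen--Macaulay scheme $P$, and there are exact sequences
\[
0\to\mathcal{O}_{Y_{l-1}}(j-e_l)\to\mathcal{O}_{Y_{l-1}}(j)\to\mathcal{O}_{Y_l}(j)\to0 .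
\]
Starting from the cohomology of $\mathbb{P}^7$, induction on $l$ shows that $H^i(Y_l,\mathcal{O}(j))=0$ for $0<i<7-l$ and all $j$, and that $H^0(P,\mathcal{O}(j))\to H^0(Y_l,\mathcal{O}(j))$ is surjective for $l\leq5$. As $Y\ne\emptyset$, the lemma follows.
\end{proof}

The scheme $Y$ is not asserted to be smooth: by Lemma~\ref{lem:regular}, applied as in the proof of Proposition~\ref{prop:smooth}, it is singular above any zero of $(\omega\wedge\eta)|_X$. This is why the computation of one-forms below uses $\Omega^1_P|_Y$ and never $\Omega^1_Y$.

\section{The cohomology of the surface}\label{sec:cohomology}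

The map $\pi_Y$ is the base change of $P^\circ\to Q^\circ$ along $X\subset Q^\circ$. So over each chart the algebra $\mathcal{A}=\pi_{Y*}\mathcal{O}_Y$ is a free $\mathcal{O}_X$-module with basis $A^aB^b$, $0\le a,b<p$; in particular $\mathcal{O}_X\subset\mathcal{A}$ is locally a direct summand. The operators $x,y$ are $\mathcal{O}_{Q^\circ}$-linear on $\pi_*\mathcal{O}_{P^\circ}$, so they induce $\mathcal{O}_X$-linear derivations of $\mathcal{A}$, which satisfy \eqref{eq:rel} and \eqref{eq:AB}.

\begin{lemma}\label{lem:inv}
$\mathcal{A}^{x,y}=\mathcal{O}_X$.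
\end{lemma}

\begin{proof}
Let $f=\sum f_{ab}A^aB^b$ with $f_{ab}$ local sections of $\mathcal{O}_X$. If $yf=\sum bf_{ab}A^aB^{b-1}$ vanishes, then $f_{ab}=0$ for $b\ge1$, since $1,\dots,p-1$ are units. If then $xf=\sum af_{a0}A^a$ vanishes, then $f_{a0}=0$ for $a\ge1$.
\end{proof}

\begin{proposition}\label{prop:h1}
The surface $X$ is geometrically connected, and $H^1(X,\mathcal{O}_X)=0$.
\end{proposition}

\begin{proof}
We have $k\subset H^0(X,\mathcal{O}_X)\subset H^0(Y,\mathcal{O}_Y)=k$. By flat base change the global functions on $X_{\bar k}$ are the constants, so $X_{\bar k}$ is connected.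

Let $(\varphi_{\sigma\tau})$ be a \v{C}ech $1$-cocycle of $\mathcal{O}_X$ on an affine open cover $(U_\sigma)$ of $X$. Since $\pi_Y$ is finite, $H^1(X,\mathcal{A})=H^1(Y,\mathcal{O}_Y)=0$, so $\varphi_{\sigma\tau}=\psi_\sigma-\psi_\tau$ with $\psi_\sigma\in\mathcal{A}(U_\sigma)$. We must show that the $\psi_\sigma$ lie in $\mathcal{O}_X$. As $x$ and $y$ kill $\varphi_{\sigma\tau}$, the sections $x\psi_\sigma$ glue to an element $\lambda$ of $H^0(Y,\mathcal{O}_Y)=k$, and the $y\psi_\sigma$ glue to an element $\mu\in k$. Constants are killed by $x$ and $y$, so \eqref{eq:rel} gives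
\[
\mu=y\psi_\sigma=(yx-xy)\psi_\sigma=y\lambda-x\mu=0,\qquad\lambda=x\psi_\sigma=x^p\psi_\sigma=x^{p-1}\lambda=0 .
\]
By Lemma~\ref{lem:inv}, $\psi_\sigma\in\mathcal{O}_X(U_\sigma)$, and the cocycle is a coboundary.
\end{proof}

The relation $y^p=0$ gives no information on $\mu$; it is the commutator that kills it. The difference is real. In the subsheaf $\ker y\subset\mathcal{A}$ the functions $B-B'$ form a cocycle that is not a coboundary: if $B-B'=\varphi-\varphi'$ with $y\varphi=y\varphi'=0$, then the $B-\varphi$ would glue to a constant, whereas $y(B-\varphi)=1$.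

\begin{proposition}\label{prop:h0omega}
$H^0(X,\Omega^1_X)=k\,\omega|_X\oplus k\,\eta|_X$.
\end{proposition}

\begin{proof}
We pull everything back to $Y$, where Lemma~\ref{lem:ci} applies, and compare $\pi_Y^*\Omega^1_X$ with $\Omega^1_P|_Y$ through $\mathcal{E}=(\pi^*\Omega^1_{Q^\circ})|_Y$, which maps to both.

The Euler sequence $0\to\Omega^1_P\to\mathcal{O}_P(-1)^8\to\mathcal{O}_P\to0$ consists of locally free sheaves and stays exact on $Y$. Hence $H^0(Y,\Omega^1_P|_Y)\subset H^0(Y,\mathcal{O}_Y(-1))^8=0$. By Proposition~\ref{prop:forms}(c) and $H^0(Y,\mathcal{O}_Y)=k$ we get $H^0(Y,\mathcal{E})=k\omega\oplus k\eta$.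

The conormal sequence of $X$ in $Q^\circ$ is
\[
0\to\bigoplus_{l=1}^5L^{-r_l}|_X\xrightarrow{\ (df_1,\dots,df_5)\ }\Omega^1_{Q^\circ}|_X\to\Omega^1_X\to0,
\]
exact on the left by Proposition~\ref{prop:bertini}(b). Pulling back by the flat map $\pi_Y$ and using \eqref{eq:L}, we obtain
\[
0\to\bigoplus_{l=1}^5\mathcal{O}_Y(-e_l)\to\mathcal{E}\to\pi_Y^*\Omega^1_X\to0 .
\]
Since $H^1(Y,\mathcal{O}_Y(-e_l))=0$, the space $H^0(Y,\pi_Y^*\Omega^1_X)$ is spanned by the images of $\omega$ and $\eta$, which are the pullbacks of $\omega|_X$ and $\eta|_X$. The pullback map $H^0(X,\Omega^1_X)\to H^0(Y,\pi_Y^*\Omega^1_X)=H^0(X,\Omega^1_X\otimes\mathcal{A})$ is injective, because $\mathcal{O}_X$ is locally a direct summand of $\mathcal{A}$. So $\omega|_X$ and $\eta|_X$ span $H^0(X,\Omega^1_X)$. They are linearly independent because their wedge product is nonzero.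
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
Write $\omega,\eta$ for the restrictions to $X$. Propositions~\ref{prop:bertini}, \ref{prop:h1} and~\ref{prop:h0omega} give the properties of $X$ and $\omega\wedge\eta\ne0$. The relations of Proposition~\ref{prop:forms}(a) restrict to $X$. The values of $h^1(X,c\omega)$ follow from Corollary~\ref{cor:reduction}.
\end{proof}

\begin{remark}\label{rem:lift}
This remark is not used elsewhere. By the theorem of Deligne and Illusie, for a smooth proper $k$-scheme that lifts to the ring $W_2(k)$ of Witt vectors of length two, the Hodge--de Rham spectral sequence, which is \eqref{eq:ss} with $\omega=0$, degenerates in total degrees less than $p$. As $1<p$, all global one-forms on such a scheme are closed. The surface of Theorem~\ref{thm:surface} carries the form $\eta$ with $d\eta\neq0$, so it does not lift to $W_2(k)$. Our results answer the Question with no hypothesis on $X$; they do not address the variant in which $X$ is assumed to lift to $W_2(k)$.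
\end{remark}

\section{Duality and products}\label{sec:duality}

Theorem~\ref{thm:surface} concerns one degree and one dimension. Duality and the Euler characteristic determine the other degrees on the surface, and products with elliptic curves reach all dimensions.

\begin{proposition}\label{prop:duality}
Let $X$ be smooth, proper and connected of dimension $n$ over $k$, and let $\omega$ be a closed one-form on $X$. Then $h^m(X,\omega)=h^{2n-m}(X,-\omega)$ for all $m$.
\end{proposition}

Coherent duality does not apply directly, since $d_\omega$ is not $\mathcal{O}_X$-linear. It is linear over $p$-th powers, however, so we apply duality on $X'$. We recall two standard facts. Let $z_1,\dots,z_n$ be \'etale coordinates on an open subset of $X$, let $z'_j=z_j\otimes1$ be the corresponding coordinates on $X'$, and write $dz=dz_1\wedge\dots\wedge dz_n$. First, $F_*\mathcal{O}_X$ is free over $\mathcal{O}_{X'}$ with basis the monomials $z^{\mathbf{a}}=z_1^{a_1}\cdots z_n^{a_n}$, $0\le a_j<p$. Second, there is a globally defined $\mathcal{O}_{X'}$-linear map $C\colon F_*\Omega^n_X\to\Omega^n_{X'}$, the Cartier operator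 in top degree, which kills exact forms and sends $(z_1\cdots z_n)^{p-1}dz$ to $dz'_1\wedge\dots\wedge dz'_n$.

\begin{proof}
Let $\mathcal{K}_\omega=F_*(\Omega^\bullet_X,d_\omega)$. It is a complex of locally free $\mathcal{O}_{X'}$-modules of finite rank with $\mathcal{O}_{X'}$-linear differentials. Since $F$ is a homeomorphism and a $k$-morphism, $\mathbb{H}^m(X',\mathcal{K}_\omega)=H^m_{DR}(X,(\mathcal{O}_X,d+\omega))$ as $k$-vector spaces.

Consider the pairing $F_*\Omega^i_X\times F_*\Omega^{n-i}_X\to\Omega^n_{X'}$, $(a,b)\mapsto C(a\wedge b)$. We claim that it is perfect. Local bases are given by the forms $z^{\mathbf{a}}dz_J$ with $|J|=i$ and $z^{\mathbf{b}}dz_{J'}$ with $|J'|=n-i$. Their wedge product vanishes unless $J'$ is the complement of $J$, and then it is $\pm z^{\mathbf{a}+\mathbf{b}}dz$. If $a_j+b_j+1$ is prime to $p$ for some $j$, this form is exact, being up to sign the differential of $(a_j+b_j+1)^{-1}z_jz^{\mathbf{a}+\mathbf{b}}\bigwedge_{l\ne j}dz_l$, and $C$ kills it. Otherwise $a_j+b_j\equiv-1\pmod p$ for all $j$, and $0\le a_j+b_j\le2p-2$ forces $a_j+b_j=p-1$ for all $j$; then $C$ sends the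 form to $\pm dz'_1\wedge\dots\wedge dz'_n$. So the two bases are dual up to signs and order.

For local sections $a$ of $\Omega^i_X$ and $b$ of $\Omega_X^{n-i-1}$ we have $a\wedge\omega=(-1)^i\omega\wedge a$, so the terms containing $\omega$ cancel in
\[
d_\omega a\wedge b+(-1)^ia\wedge d_{-\omega}b=da\wedge b+(-1)^ia\wedge db=d(a\wedge b),
\]
and $C$ kills the right side. Thus $d_{-\omega}$ is, up to sign, the transpose of $d_\omega$. Two complexes with the same terms whose differentials differ by signs are isomorphic, by rescaling the terms by signs. Hence $\mathcal{H}om(\mathcal{K}_\omega,\Omega^n_{X'})\cong\mathcal{K}_{-\omega}[n]$; both have $F_*\Omega_X^{n-i}$ in degree $-i$. Grothendieck--Serre duality on the smooth proper scheme $X'$ states that, for a bounded complex $\mathcal{K}$ of locally free sheaves of finite rank, the dual of $\mathbb{H}^m(X',\mathcal{K})$ is $\mathbb{H}^{n-m}(X',\mathcal{H}om(\mathcal{K},\Omega^n_{X'}))$. For $\mathcal{K}=\mathcal{K}_\omega$ this group is $\mathbb{H}^{2n-m}(X',\mathcal{K}_{-\omega})$.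
\end{proof}

\begin{proposition}\label{prop:kunneth}
Let $X_1,X_2$ be smooth, proper and geometrically connected over $k$, and let $\omega$ be a closed one-form on $X_1$. Then
\[
h^m(X_1\times X_2,\mathrm{pr}_1^*\omega)=\sum_{i+j=m}h^i(X_1,\omega)\,h^j(X_2,0).
\]
\end{proposition}

\begin{proof}
Let $(U_\sigma)$ and $(V_\tau)$ be finite affine open covers of $X_1$ and $X_2$, and write $U_I$, $V_J$ for the finite intersections, which are affine. For a sheaf $\mathcal{F}$ on $X_1\times X_2$, take the \v{C}ech resolution for the cover $(U_\sigma\times X_2)$, and then resolve each term by the \v{C}ech resolution for the cover $(X_1\times V_\tau)$. The terms of the resulting resolution are the direct images of the $\mathcal{F}|_{U_I\times V_J}$. For quasi-coherent $\mathcal{F}$ they have no higher cohomology, because $U_I\times V_J$ and its inclusion are affine. The construction is functorial for all $k$-linear maps of sheaves. So the hypercohomology of the de Rham complex of $d+\mathrm{pr}_1^*\omega$ is computed by the total complex formed by the groups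
\[
\Omega^\bullet(U_I\times V_J)=\Omega^\bullet(U_I)\otimes_k\Omega^\bullet(V_J),
\]
on which the de Rham differential sends $a\otimes b$ to $d_\omega a\otimes b+(-1)^{\deg a}a\otimes db$. Up to sign conventions this total complex is the tensor product of the total \v{C}ech complexes that compute the cohomology of $(X_1,d+\omega)$ and of $(X_2,d)$. The K\"unneth formula for complexes of vector spaces concludes the proof.
\end{proof}

\section{Proof of Theorem~\ref{thm:class}}\label{sec:class}

\subsection{The assertion holds in cases (i)--(iv)}

Fix $X$ and $\omega$, and write $h^m(c)=h^m(X,c\omega)$.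

(i) There is only one unit.

(iii) For $m<0$ or $m>2n$ the groups vanish by \eqref{eq:ss}. For $m=0$ use Lemma~\ref{lem:h0}. For $m=2n$, Proposition~\ref{prop:duality} gives $h^{2n}(c)=h^0(-c)$.

(ii) For $n=0$ every $m$ falls under (iii). For $n=1$ only $m=1$ does not, and $h^1(c)=h^0(c)+h^2(c)-\chi(X)$ by \eqref{eq:chi}.

(iv) Here $k^\times=\{1,-1\}$, and $h^n(1)=h^n(-1)$ by Proposition~\ref{prop:duality}.

\subsection{The assertion fails in all other cases}

Let $k\ne\mathbb{F}_2$, $n\ge2$ and $1\le m\le2n-1$, and exclude the case $k=\mathbb{F}_3$, $m=n$. Let $(X,\omega)$ be as in Theorem~\ref{thm:surface}. For $c,a\in k$ let $\delta_{c,a}$ be the integer $1$ if $c=a$ and $0$ otherwise. For $c\in k^\times$, Lemma~\ref{lem:h0}, Theorem~\ref{thm:surface} and duality give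
\[
h^0(X,c\omega)=h^4(X,c\omega)=0,\qquad h^1(X,c\omega)=\delta_{c,-1},\qquad h^3(X,c\omega)=\delta_{c,1},
\]
and then \eqref{eq:chi} gives $h^2(X,c\omega)=\chi(X)+\delta_{c,-1}+\delta_{c,1}$. As a generating polynomial,
\[
\sum_ih^i(X,c\omega)\,T^i=\chi(X)\,T^2+\bigl(\delta_{c,-1}\,T+\delta_{c,1}\,T^2\bigr)(1+T).
\]

To raise the dimension we need a factor with cohomology in every degree, so that the jumps spread to all $m$. Let $E$ be an elliptic curve over $k$, for instance the projective curve with affine equation $w^2+w=z^3$ if $p=2$, and $w^2=z^3-z$ if $p\ne2$. Then $h^0(E,0)=1$ by Lemma~\ref{lem:h0}, $h^2(E,0)=1$ by duality, and $\chi(E)=0$ because $\Omega^1_E\cong\mathcal{O}_E$. So $h^1(E,0)=2$, and the generating polynomial of $E$ is $(1+T)^2$.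

The scheme $X_n=X\times E^{n-2}$ is smooth, projective and geometrically connected of dimension $n$. Let $\omega_n$ be the pullback of $\omega$. By repeated use of Proposition~\ref{prop:kunneth},
\[
\sum_ih^i(X_n,c\omega_n)\,T^i=\chi(X)\,T^2(1+T)^{2n-4}+\bigl(\delta_{c,-1}\,T+\delta_{c,1}\,T^2\bigr)(1+T)^{2n-3}.
\]
Extracting the coefficient of $T^m$, we find
\[
h^m(X_n,c\omega_n)=\gamma+\delta_{c,-1}\,\gamma_-+\delta_{c,1}\,\gamma_+,\qquad\gamma_-=\binom{2n-3}{m-1},\quad\gamma_+=\binom{2n-3}{m-2},
\]
where $\gamma$ does not depend on $c$. The integer $\gamma_-$ is positive for $1\le m\le2n-2$, and $\gamma_+$ is positive for $2\le m\le2n-1$. So $\gamma_-+\gamma_+>0$ for every $m$ under consideration. There are three cases.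

\emph{$p=2$ and $k\neq\mathbb{F}_2$.} Here $1=-1$. The value at $c=1$ exceeds the value at any $c\ne0,1$ by $\gamma_-+\gamma_+>0$.

\emph{$p\ge3$ and $k\neq\mathbb{F}_3$.} Choose $c_0\in k\setminus\{0,1,-1\}$. The values at $-1$ and at $1$ exceed the value at $c_0$ by $\gamma_-$ and $\gamma_+$ respectively, and one of these is positive.

\emph{$k=\mathbb{F}_3$ and $m\ne n$.} The values at $-1$ and $1$ differ by $\gamma_--\gamma_+$. Suppose $\gamma_-=\gamma_+$. Then both are positive, and
\[
1=\frac{\gamma_-}{\gamma_+}=\frac{(2n-3)-(m-2)}{m-1}=\frac{2n-1-m}{m-1},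
\]
so $m=n$, which is excluded.

In each case $h^m(X_n,c\omega_n)$ is not constant on $k^\times$. This completes the proof of Theorem~\ref{thm:class}. \qed

\begin{thebibliography}{9}

\bibitem{EO}
H\'el\`ene Esnault and Arthur Ogus, \emph{Hodge cohomology of invertible sheaves}, arXiv:0709.3447 (2007).

\bibitem{Har}
Hartshorne, Exercise~III.5.5.

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Poo}
Poonen, \emph{Bertini theorems over finite fields}, Ann. of Math. 160 (2004).

\end{thebibliography}
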